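\title{The product of two random permutations of the same cycle type}

\begin{abstract}
Let $\mathcal C$ be a conjugacy class of the symmetric group $\mathfrak S_n$ whose elements have $f_1$ fixed points and $f_2$ cycles of length two, and let $\sigma_1,\sigma_2$ be independent uniform elements of $\mathcal C$. We prove that the law of $\sigma_1\sigma_2$ approaches the uniform law on the alternating group in total variation if and only if $f_1=o(\sqrt n)$ and $f_2=o(n)$. We also compute the distance to first order: with $u=(f_1-1)^2/(n-1)$ and $v=f_2^2/n^2$, it equals an explicit Poisson expectation of order $u+v$, up to an error $O((u+v)^{3/2}+1/n)$. The main tool is a bound on all irreducible characters, obtained from the Murnaghan--Nakayama rule and expressed through a multinomial coefficient built from Frobenius coordinates.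
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

A conjugacy class $\mathcal C$ of the symmetric group $\mathfrak S_n$ consists of the permutations with a given cycle type; we write $f_i=f_i(\mathcal C)$ for the number of cycles of length $i$ of its elements. Let $\sigma_1,\sigma_2$ be independent uniform elements of $\mathcal C$. The law of $\sigma_1\sigma_2$ is the convolution square $P_{\mathcal C}=\mathrm{Unif}_{\mathcal C}*\mathrm{Unif}_{\mathcal C}$, where $\mathrm{Unif}_S$ is the uniform probability measure on a finite set $S$ and $\mu*\nu(g)=\sum_x\mu(x)\nu(gx^{-1})$. The two factors have the same sign, so the product lies in the alternating group $\mathfrak A_n$, and the most one can hope for is that it is close to $U=\mathrm{Unif}_{\mathfrak A_n}$. Closeness is measured by the total variation distance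
\[
d_{\mathrm{TV}}(\mu,\nu)=\max_{A}|\mu(A)-\nu(A)|=\frac12\sum_g|\mu(g)-\nu(g)|,
\]
which is small exactly when no event distinguishes the two laws. For which cycle types is $P_{\mathcal C}$ close to $U$?

\begin{theorem}\label{thm:main}
For each $n\ge2$ let $\mathcal C^{(n)}$ be a conjugacy class of $\mathfrak S_n$, and let $f_i=f_i(\mathcal C^{(n)})$. Then $d_{\mathrm{TV}}(P_{\mathcal C^{(n)}},U)\to0$ as $n\to\infty$ if and only if $f_1=o(\sqrt n)$ and $f_2=o(n)$.
\end{theorem}

This statement is a conjecture from \cite{TT}. Two results are quoted there: the equivalence holds for fixed-point-free classes ($f_1=0$), and the distance tends to $0$ when the total number of cycles, fixed points included, is $o(\sqrt n)$. Both are special cases of Theorem~\ref{thm:main}, and our proof does not use them.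

The second result gives the distance to first order, and its order of magnitude up to $O(1/n)$. For a class $\mathcal C$ of $\mathfrak S_n$ and a Poisson variable $Z$ of mean $1$, put
\[
u=\frac{(f_1-1)^2}{n-1},\qquad v=\frac{f_2^2}{n^2},\qquad \psi(u,v)=\frac12\,\mathbb E\,\bigl|u(Z-1)+2v(Z^2-3Z+1)\bigr| .
\]

\begin{theorem}\label{thm:quant}
There are universal constants $c,C>0$ such that for all $n\ge2$ and all conjugacy classes $\mathcal C$ of $\mathfrak S_n$:
\begin{enumerate}
\item[(1)] $\bigl|d_{\mathrm{TV}}(P_{\mathcal C},U)-\psi(u,v)\bigr|\le C\bigl((u+v)^{3/2}+\frac1n\bigr)$;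
\item[(2)] $c\,\min(1,u+v)-\frac Cn\le d_{\mathrm{TV}}(P_{\mathcal C},U)\le C\bigl(u+v+\frac1n\bigr)$.
\end{enumerate}
\end{theorem}

The estimate behind the ``if'' part of Theorem~\ref{thm:main} also handles two different classes.

\begin{corollary}\label{cor:two}
If the classes $\mathcal C^{(n)}$ and $\mathcal C'^{(n)}$ of $\mathfrak S_n$ both satisfy $f_1=o(\sqrt n)$ and $f_2=o(n)$, then $\mathrm{Unif}_{\mathcal C^{(n)}}*\mathrm{Unif}_{\mathcal C'^{(n)}}$ is at total variation distance $o(1)$ from the uniform law on the coset of $\mathfrak A_n$ that carries it.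
\end{corollary}

\subsection{Why these thresholds}

Let $X(g)$ be the number of fixed points of $g$. Under $U$, the variable $X$ is very close to $Z$ (Lemma~\ref{lem:poisson}). In the product $\sigma_1\sigma_2$ there is a mechanism that creates fixed points in blocks: if an $\ell$-cycle of $\sigma_2$ is the inverse of a cycle of $\sigma_1$, all its $\ell$ points are fixed. Write $(x)_\ell=x(x-1)\cdots(x-\ell+1)$. There are $(n)_\ell/\ell$ possible $\ell$-cycles, and by symmetry each is a cycle of a uniform element of $\mathcal C$ with probability $\ell f_\ell/(n)_\ell$. The expected number of canceling $\ell$-cycles is therefore $\ell f_\ell^2/(n)_\ell$, that is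
\[
\frac{f_1^2}{n}\quad(\ell=1),\qquad \frac{2f_2^2}{n(n-1)}\quad(\ell=2),\qquad\text{at most }\ \frac{n^2}{3\,(n)_3}=O\Bigl(\frac1n\Bigr)\quad(\ell\ge3),
\]
the last because $\ell f_\ell\le n$. So fixed points should matter at the scale $\sqrt n$, two-cycles at the scale $n$, and longer cycles never. As an extreme case let $\mathcal C$ be the class of fixed-point-free involutions. If $\sigma_1\sigma_2$ fixes $x$, then $\sigma_1x=\sigma_2x=y\ne x$ and $y$ is fixed too; so $X$ is even, and $d_{\mathrm{TV}}(P_{\mathcal C},U)\ge U(X=1)\to1/e$. Theorem~\ref{thm:main} says that these two cancellations are the only obstructions.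

The function $\psi$ has the same reading. Let $\pi_j$ be the law of $Z+j$. Since $\pi_1(k)/\pi_0(k)=k$ and $\pi_2(k)/\pi_0(k)=k(k-1)$, the number $\psi(u,v)$ is half the total mass of the signed measure
\[
u\,(\pi_1-\pi_0)+2v\,(\pi_2-2\pi_1+\pi_0).
\]
A common fixed point, of rate about $u$, shifts $X$ by one. A shared transposition, of rate about $2v$, shifts it by two, and the term $-2\pi_1$ restores the mean, in agreement with the exact formula $\mathbb E\,X(\sigma_1\sigma_2)=1+u$ of \eqref{eq:moments}.

\begin{example}\label{ex:sharp}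
Both $Z-1$ and $Z^2-3Z+1$ have mean $0$. The first is negative only at $Z=0$, the second only at $Z=1,2$, with value $-1$ each time. Hence $\mathbb E|Z-1|=2/e$ and $\mathbb E|Z^2-3Z+1|=2(\frac1e+\frac1{2e})=3/e$. Theorem~\ref{thm:quant}(1) then gives the leading term: if $f_2=0$, $f_1=o(\sqrt n)$ and $f_1\to\infty$, then $d_{\mathrm{TV}}(P_{\mathcal C},U)\sim f_1^2/(en)$; if $f_1=1$, $f_2=o(n)$ and $f_2/\sqrt n\to\infty$, then $d_{\mathrm{TV}}(P_{\mathcal C},U)\sim3f_2^2/(en^2)$.
\end{example}

\subsection{The method}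

Fourier analysis bounds the distance by a sum over all partitions $\lambda$ of $n$ of $\chi^\lambda(\mathcal C)^4/d_\lambda^2$ (Section~\ref{sec:char}). We bound the characters by removing cycles one at a time with the Murnaghan--Nakayama rule, tracking not the degree $d_\lambda$ but a multinomial coefficient $D(\lambda)$ that changes in a transparent way under each removal. Section~\ref{sec:D} introduces $D$ and shows the argument on hooks, Section~\ref{sec:entropy} proves three estimates on $D$, and Section~\ref{sec:bound} proves the character bound. Theorem~\ref{thm:main} and Corollary~\ref{cor:two} follow in Section~\ref{sec:criterion}, where necessity comes from the first two moments of $X$. Section~\ref{sec:asymp} isolates the leading Fourier terms and proves Theorem~\ref{thm:quant}. Throughout, $C$ and $c$ without an index are positive universal constants that may change from line to line, and $0\log(N/0)=0$.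

\section{Characters of the symmetric group}\label{sec:char}

The facts recalled in this section are in \cite{Mac} and \cite{JK}.

\subsection{Fourier expansion}

The irreducible characters $\chi^\lambda$ of $\mathfrak S_n$ are indexed by the partitions $\lambda\vdash n$. They are real and form an orthonormal basis of the class functions for $\langle F,G\rangle=\frac1{n!}\sum_gF(g)G(g)$. The degree $d_\lambda=\chi^\lambda(\mathrm{id})$ is the number of standard tableaux of shape $\lambda$, and $|\chi^\lambda|\le d_\lambda$. We have $\chi^{(n)}=1$, $\chi^{(1^n)}=\mathrm{sgn}$, and $\chi^{\lambda'}=\mathrm{sgn}\cdot\chi^\lambda$ for the transposed partition $\lambda'$. Finally $\chi^\lambda*\chi^\nu$ equals $\frac{n!}{d_\lambda}\chi^\lambda$ if $\lambda=\nu$ and $0$ otherwise.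

Since $\langle\mathrm{Unif}_{\mathcal C},\chi^\lambda\rangle=\chi^\lambda(\mathcal C)/n!$, we get for two classes $\mathcal C,\mathcal C'$
\[
\mathrm{Unif}_{\mathcal C}*\mathrm{Unif}_{\mathcal C'}=\frac1{n!}\sum_{\lambda\vdash n}\frac{\chi^\lambda(\mathcal C)\chi^\lambda(\mathcal C')}{d_\lambda}\,\chi^\lambda .
\]
The terms $\lambda=(n),(1^n)$ add up to $\frac1{n!}(1+\mathrm{sgn}(\mathcal C)\,\mathrm{sgn}(\mathcal C')\,\mathrm{sgn})$, the uniform law $U'$ on the coset of $\mathfrak A_n$ that carries the product. Put
\[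
w_\lambda=w_\lambda(\mathcal C)=\frac{\chi^\lambda(\mathcal C)^2}{d_\lambda},\qquad \Sigma(\mathcal C)=\sum_{\lambda\ne(n),(1^n)}w_\lambda(\mathcal C)^2 ,
\]
so that $w_\lambda=w_{\lambda'}\ge0$. The Cauchy--Schwarz inequality on the coset, which has $n!/2$ elements, then orthonormality, then Cauchy--Schwarz over $\lambda$ give
\begin{equation}\label{eq:L2}
\begin{aligned}
4\,d_{\mathrm{TV}}(\mathrm{Unif}_{\mathcal C}*\mathrm{Unif}_{\mathcal C'},U')^2
&\le\frac{n!}2\sum_g\bigl(\mathrm{Unif}_{\mathcal C}*\mathrm{Unif}_{\mathcal C'}-U'\bigr)(g)^2\\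
&=\frac12\sum_{\lambda\ne(n),(1^n)}w_\lambda(\mathcal C)\,w_\lambda(\mathcal C')\le\frac12\sqrt{\Sigma(\mathcal C)\,\Sigma(\mathcal C')} .
\end{aligned}
\end{equation}
For $\mathcal C'=\mathcal C$ we have $U'=U$ and, writing $P=P_{\mathcal C}$,
\begin{equation}\label{eq:fourier}
P=\frac1{n!}\sum_\lambda w_\lambda\chi^\lambda,\qquad \mathbb E_P[\chi^\lambda]=w_\lambda,\qquad \mathbb E_U[\chi^\lambda]=0\ \text{ for }\lambda\ne(n),(1^n).
\end{equation}

\subsection{Frobenius coordinates and four classical rules}

For a nonempty partition $\lambda\vdash n$ let $\delta$ be the number of $i$ with $\lambda_i\ge i$, the number of diagonal cells of the diagram. The Frobenius coordinates $a_i=\lambda_i-i$ and $b_i=\lambda_i'-i$ $(1\le i\le\delta)$ count the cells to the right of and below the $i$th diagonal cell. They satisfy $a_1>\dots>a_\delta\ge0$, $b_1>\dots>b_\delta\ge0$ and $\sum_i(a_i+b_i+1)=n$, they determine $\lambda$, and transposition exchanges the $a_i$ with the $b_i$. We write $\mathcal F(\lambda)$ for the multiset of the $2\delta$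 coordinates; their sum is $n-\delta$.

\begin{enumerate}
\item[(F1)] \emph{Degree formula.} $\displaystyle d_\lambda=n!\,\frac{\prod_{i<j}(a_i-a_j)(b_i-b_j)}{\prod_ia_i!\,b_i!\ \prod_{i,j}(a_i+b_j+1)}$.
\item[(F2)] \emph{Murnaghan--Nakayama rule.} A ribbon of length $\ell$ is a connected skew diagram with $\ell$ cells and no $2\times2$ square. If $\sigma$ has an $\ell$-cycle and $\sigma^-$ is $\sigma$ with that cycle deleted, then $\chi^\lambda(\sigma)=\sum_\nu\pm\chi^\nu(\sigma^-)$, the sum being over the partitions $\nu$ such that $\lambda/\nu$ is a ribbon of length $\ell$. These $\nu$ correspond to the ways of replacing an element $x$ of the set $\{\lambda_i-i+\frac12:i\ge1\}$ by an element $x-\ell$ not in the set.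
\item[(F3)] \emph{Determinantal formula.} For $\gamma\in\mathbb Z^p$ with sum $n$, let $M^\gamma(g)$ be the number of ordered set partitions of $[n]=\{1,\dots,n\}$ with block sizes $\gamma_1,\dots,\gamma_p$ in which $g$ preserves every block ($M^\gamma=0$ if some $\gamma_i<0$). If $\lambda$ has $p$ rows, then $\chi^\lambda=\sum_{\tau\in\mathfrak S_p}\mathrm{sgn}(\tau)M^{\gamma(\tau)}$ with $\gamma(\tau)_i=\lambda_i-i+\tau(i)$.
\item[(F4)] \emph{Branching.} The permutation character on $j$-tuples of distinct points is induced from the trivial character of $\mathfrak S_{n-j}$. Each step of induction adds one cell, so its constituents $\chi^\lambda$ have $\lambda_1\ge n-j$.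
\end{enumerate}

The positive elements of the set in (F2) are the $a_i+\frac12$, and the negative half-integers missing from it are the $-(b_i+\frac12)$. A move $x\mapsto x-\ell$ goes from positive to positive, from negative to negative, or from positive to negative. So every ribbon removal has one of three types:
\begin{enumerate}
\item[(1)] some $a_i$ is replaced by $a_i-\ell\ge0$;
\item[(2)] some $b_i$ is replaced by $b_i-\ell\ge0$ (the gap $-(b_i+\frac12)$ is filled, and a gap opens $\ell$ steps higher);
\item[(3)] some $a_i$ and some $b_j$ with $a_i+b_j+1=\ell$ are deleted.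
\end{enumerate}

\subsection{Partitions with a long first row}

The partitions close to $(n)$ produce the leading terms of the distance, and for them (F3) is more precise than any general bound.

\begin{lemma}\label{lem:long}
\begin{enumerate}
\item[(a)] Let $n\ge5$ and let $Y(g)$ be the number of $2$-cycles of $g$. Then
\[
\chi^{(n-1,1)}=X-1,\qquad\chi^{(n-2,2)}=\tfrac12X(X-3)+Y,\qquad\chi^{(n-2,1,1)}=\tfrac12(X-1)(X-2)-Y .
\]
\item[(b)] If $\lambda\vdash n$ and $\lambda_1=n-r$, then $|\chi^\lambda(\mathcal C)|\le(r+1)!\,r^r\sum_{k}\prod_if_i^{k_i}$, where $k=(k_1,k_2,\dots)$ runs over the sequences of nonnegative integers with $\sum_iik_i\le r$, and $0^0=1$.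
\item[(c)] If moreover $r\ge1$ and $n\ge2r$, then $d_\lambda\ge\binom{n-r}r\ge\bigl(\frac n{2r}\bigr)^r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $M^{(n)}=1$, $M^{(n-1,1)}=X$, $M^{(n-2,2)}=\binom X2+Y$ and $M^{(n-2,1,1)}=X(X-1)$. The nonzero terms of (F3) give $\chi^{(n-1,1)}=M^{(n-1,1)}-M^{(n)}$, $\chi^{(n-2,2)}=M^{(n-2,2)}-M^{(n-1,1)}$ and $\chi^{(n-2,1,1)}=M^{(n-2,1,1)}-M^{(n-2,2)}-M^{(n-1,1)}+M^{(n)}$.

(b) In (F3) we have $p\le r+1$, so there are at most $(r+1)!$ terms, and $\gamma(\tau)_1\ge\lambda_1$, so the blocks $2,\dots,p$ have total size at most $r$. An ordered set partition whose blocks are preserved by $\sigma\in\mathcal C$ is obtained by choosing $k_i$ cycles of length $i$ for each $i$, with $\sum ik_i\le r$, in at most $\prod f_i^{k_i}$ ways, and assigning each of these at most $r$ cycles to one of the at most $r$ blocks $2,\dots,p$.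

(c) Put $1,\dots,r$ in the first $r$ cells of the first row. Choose any $r$-subset of $\{r+1,\dots,n\}$, place it in the lower rows in the relative order of a fixed standard filling, and complete the first row increasingly. Since $\lambda_2\le r$, the cells above the second row hold entries at most $r$, so the tableau is standard. Finally $\binom{n-r}{r}\ge(\frac{n-r}r)^r$ and $n-r\ge n/2$.
\end{proof}

Evaluating (a) at the identity gives the degrees, and therefore $w_{(n-1,1)}=u$ and
\begin{equation}\label{eq:ab}
\alpha:=w_{(n-2,2)}=\frac{2\bigl(f_2+\frac{f_1(f_1-3)}2\bigr)^2}{n(n-3)},\qquad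
\beta:=w_{(n-2,1,1)}=\frac{2\bigl(f_2-\frac{(f_1-1)(f_1-2)}2\bigr)^2}{(n-1)(n-2)} .
\end{equation}
In the sum of the last two characters $Y$ cancels:
\begin{equation}\label{eq:sum2}
\chi^{(n-2,2)}+\chi^{(n-2,1,1)}=X^2-3X+1 .
\end{equation}
Thus $X=1+\chi^{(n-1,1)}$ and $X^2=2+3\chi^{(n-1,1)}+\chi^{(n-2,2)}+\chi^{(n-2,1,1)}$, and \eqref{eq:fourier} gives, for $n\ge5$,
\begin{equation}\label{eq:moments}
\mathbb E_UX=1,\qquad\mathbb E_UX^2=2,\qquad\mathbb E_PX=1+u,\qquad\mathbb E_PX^2=2+3u+\alpha+\beta .
\end{equation}

\section{Ribbon removal and the coefficient $D(\lambda)$}\label{sec:D}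

\subsection{Which bound is needed}

By \eqref{eq:L2} we want $\Sigma(\mathcal C)\to0$. The bound $|\chi^\lambda(\mathcal C)|\le d_\lambda^{1/2}$ would give only $w_\lambda\le1$, so the exponent must be below $\frac12$. A fixed gain in the exponent is impossible: for $f_1\approx\sqrt n/\log n$ the character $\chi^{(n-1,1)}(\mathcal C)=f_1-1$ is $d^{1/2-o(1)}$ with $d=n-1$. To see the right gain, express the hypotheses by a parameter $t$, large but at most a small multiple of $\log n$, such that
\[
f_1e^t\le\sqrt n,\qquad f_2e^{2t}\le n,\qquad\text{and put}\quad s=\frac12-\frac t{\log n},\quad\text{so that}\quad n^s=\sqrt n\,e^{-t}.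
\]
For $\lambda=(n-1,1)$ the degree is of order $n$ and the character is at most of order $n^s$. For $\lambda=(n-2,2)$ the degree is of order $n^2$ and the character is at most of order $f_1^2+f_2+1$, hence of order at most $n^{2s}$. In both cases the character is $O(d_\lambda^{\,s})$, and in both cases this order is attained when one of the two hypotheses is an equality (with $f_1=0$ in the second case). We therefore aim at a bound of this shape for all $\lambda$.

An induction through (F2) must compare the bound for $\lambda$ with the bounds for the partitions $\nu$ below it. The ratio $d_\nu/d_\lambda$ is awkward because in (F1) each coordinate interacts with all the others. We drop the interaction terms and set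
\[
D(\lambda)=\frac{(n-1)!}{\prod_ia_i!\,b_i!}\qquad(\lambda\vdash n,\ n\ge1),\qquad D(\emptyset)=1 .
\]
Since $n-1=\sum_{x\in\mathcal F(\lambda)}x+(\delta-1)$, the number $D(\lambda)$ is the multinomial coefficient whose parts are the coordinates together with $\delta-1$ ones. In particular it is an integer $\ge1$, and $D(\lambda)=D(\lambda')$. For hooks ($\delta=1$), (F1) gives $D(\lambda)=d_\lambda$.

\begin{lemma}\label{lem:ratio}
Let $\lambda\vdash m$, $1\le\ell<m$, $N=m-1$, and let $\nu$ be obtained from $\lambda$ by removing a ribbon of length $\ell$.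
\begin{enumerate}
\item[(a)] If the removal has type \emph{(1)} or \emph{(2)} and lowers the coordinate $x$, then $\frac{D(\nu)}{D(\lambda)}=\frac{(x)_\ell}{(N)_\ell}\le\bigl(\frac xN\bigr)^\ell$. Each coordinate gives at most one such $\nu$.
\item[(b)] If it has type \emph{(3)}, then $\frac{D(\nu)}{D(\lambda)}\le\bigl[(m-1)\binom{m-2}{\ell-1}\bigr]^{-1}$. There are at most $\min(\delta,\ell)$ such $\nu$, and none if $\delta=1$.
\end{enumerate}
In particular $D(\nu)\le D(\lambda)$.
\end{lemma}

\begin{proof}
(a) The ratio is $\frac{(N-\ell)!}{N!}\cdot\frac{x!}{(x-\ell)!}$, and $\frac{x-i}{N-i}\le\frac xN$ because $x\le N$.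
(b) If $a,b$ are deleted, with $a+b=\ell-1$, the ratio is
\[
\frac{a!\,b!\,(m-1-\ell)!}{(m-1)!}=\frac1{(m-1)\binom{m-2}{\ell-1}\binom{\ell-1}a} .
\]
The value $a$ determines $b$, and it is one of the $\delta$ numbers $a_i$ and one of $0,\dots,\ell-1$. If $\delta=1$, then $a_1+b_1+1=m\ne\ell$.
\end{proof}

\begin{example}
Let $\lambda=(4,2,1)$, with $a=(3,0)$, $b=(2,0)$, $N=6$ and $D(\lambda)=6!/(3!\,2!)=60$. For $\ell=1$ each type occurs once: $a_1\to2$ gives $(3,2,1)$ with $D=30$, $b_1\to1$ gives $(4,2)$ with $D=20$, and deleting $a_2,b_2$ gives $(4,1,1)$ with $D=10$. The ratios are $\frac36,\frac26,\frac16$.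
\end{example}

For $0<s\le\frac12$ define the cost of removing an $\ell$-cycle at $\lambda$ by
\[
\Phi_\ell(\lambda)=\sum_\nu\Bigl(\frac{D(\nu)}{D(\lambda)}\Bigr)^s ,
\]
the sum being over ribbon removals of length $\ell$. By (F2), for every $B\ge 0$,
\begin{equation}\label{eq:step}
|\chi^\nu(\sigma^-)|\le B\,D(\nu)^s\ \text{ for all these }\nu\quad\Longrightarrow\quad|\chi^\lambda(\sigma)|\le B\,\Phi_\ell(\lambda)\,D(\lambda)^s .
\end{equation}
We ignore the signs in (F2). The whole question is whether the product of the costs over all the cycles of $\sigma$ stays under control.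

\subsection{The argument on hooks}

Let $\lambda=(a+1,1^b)\vdash m$, with $N=a+b$, $D(\lambda)=\binom Nb$ and $\theta=b/N$. For $\ell<m$ only types (1) and (2) occur, so
\[
\Phi_\ell(\lambda)\le(1-\theta)^{\ell s}+\theta^{\ell s}.
\]
If $\ell s\ge1$ this is at most $1$. With $s$ slightly below $\frac12$, cycles of length $\ell\ge3$ are therefore free, and only $\ell=1,2$ cost something. For $b=\ell$ the exact ratio gives $\Phi_\ell(\lambda)\le1+\binom N\ell^{-s}$; when $N$ is of order $n$, the excess is $O(e^t/\sqrt n)$ for $\ell=1$ and $O(e^{2t}/n)$ for $\ell=2$. It is paid $f_1$, respectively $f_2$, times, and the two hypotheses say exactly that the total is bounded.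

For $\lambda=(n-1,1)$ this is a complete proof. Remove the fixed points first. Every partition met has the form $(m-1,1)$ or $(m)$, with $N=m-1\ge n-f_1$ during this phase. For $(m-1,1)$ we have $\Phi_1\le1+N^{-s}$, and for $(m)$ we have $\Phi_1=1$. For $2\le\ell<m$ only the coordinate $a$ can be lowered, so $\Phi_\ell\le1$, and the last cycle gives a character value of modulus at most $1$. By \eqref{eq:step},
\[
|\chi^{(n-1,1)}(\sigma)|\le(n-1)^s\exp\bigl(f_1(n-f_1)^{-s}\bigr),
\]
which is $O(n^s)$ when $f_1\le n^s$ and $n\ge4$, as it should be.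

Three things are needed to pass to general $\lambda$. The excess $\Phi_\ell-1$ grows with the number and size of the coordinates, and we must bound it by a multiple of $\log D(\lambda)/\log n$; the total cost is then $D(\lambda)^{C/\log n}$, which the gain $D(\lambda)^{-t/\log n}$ absorbs when $t$ is large. Replacing $d_\lambda$ by $D(\lambda)$ must cost no more than such a factor. And the remaining gain must be summable over all $\lambda$.

\section{Entropy estimates for $D(\lambda)$}\label{sec:entropy}

All three needs reduce to a lower bound for $\log D(\lambda)$ that is additive over the coordinates. For a multinomial coefficient $M=N!/\prod y_i!$ the natural quantity is the entropy $S=\sum y_i\log(N/y_i)$. One has $\log M\le S$, by expanding $1=(\sum y_i/N)^N$; we need the converse up to a constant factor.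

\begin{lemma}\label{lem:entropy}
If $n\ge101$, $N=n-1$ and $\lambda\vdash n$, then
\begin{equation}\label{eq:entropy}
\sum_{x\in\mathcal F(\lambda)}x\log\frac Nx+(\delta-1)\log N\le3\log D(\lambda).
\end{equation}
\end{lemma}

\begin{proof}
The left side is the entropy of the multinomial coefficient $D(\lambda)$. So let $y_1\ge\dots\ge y_k\ge1$ be integers with sum $N\ge100$, and define $M,S$ as above; we show $\log M\ge0.36\,S$. For $k=1$ both sides vanish, so let $k\ge2$. From $\sqrt{2\pi y}\,(y/e)^y\le y!\le e\sqrt y\,(y/e)^y$,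
\[
\log M\ge S+\tfrac12\log(2\pi N)-\sum_i\bigl(1+\tfrac12\log y_i\bigr)\ge S-0.09-\sum_{i\ge2}\bigl(1+\tfrac12\log y_i\bigr),
\]
where we used $y_1\le N$ and $\frac12\log2\pi\ge0.91$. For $i\ge2$ we have $y=y_i\le N/2$, and we claim $1+\frac12\log y\le0.62\,y\log(N/y)$. If $y\ge4$, then $1+\frac12\log y\le0.62\,y\log2$: at $y=4$ this reads $1.69\ldots\le1.71\ldots$, and the derivatives satisfy $\frac1{2y}\le\frac18<0.62\log2$. If $y\le3$, the left side is at most $1.55$, while $y\log(N/y)\ge\log N\ge4.6$ (for $y=2,3$ this means $N\ge4$, $N^2\ge27$). Hence $\log M\ge0.38\,S-0.09$. The function $y\mapsto y\log(N/y)$ is concave on $[1,N/2]$, so $S\ge y_2\log(N/y_2)\ge\min(\log N,\frac N2\log2)\ge4.6$ and $0.09\le0.02\,S$.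
\end{proof}

The cost of a fixed point involves $\sqrt x$ rather than $x\log(N/x)$, since $s\approx\frac12$. The next inequality converts one into the other. It uses
\begin{equation}\label{eq:log}
\log N\le\tfrac4e\,N^{1/4}\qquad(N\ge1),
\end{equation}
which is $\log y\le y/e$ at $y=N^{1/4}$.

\begin{lemma}\label{lem:sqrt}
If $N\ge2$ and $1\le x\le N/2$, then $\sqrt x\le3x\log(N/x)/\log N$.
\end{lemma}

\begin{proof}
If $x\le\sqrt N$, then $\log(N/x)\ge\frac12\log N$ and the right side is at least $\frac32x\ge\sqrt x$. If $x>\sqrt N$, then $3\sqrt x\,\log(N/x)\ge3\log2\cdot N^{1/4}\ge\log N$ by \eqref{eq:log}, as $4/e<3\log2$.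
\end{proof}

In any partition of $n$ the coordinates have sum at most $N=n-1$, so all of them except one largest coordinate are at most $N/2$ and fall under Lemma~\ref{lem:sqrt}.

\begin{lemma}[Summability]\label{lem:sum}
There is a universal $C_1$ such that for $K\ge1$ and $n\ge101$,
\[
\sum_{\lambda\vdash n,\ \lambda\ne(n),(1^n)}D(\lambda)^{-K/\log n}\le C_1e^{-K/36}.
\]
\end{lemma}

The term $\lambda=(n-1,1)$ is $(n-1)^{-K/\log n}\ge e^{-K}$, so the sum tends to $0$ only if $K\to\infty$.

\begin{proof}
By transposition, at the price of a factor $2$, we sum only over $\lambda\ne(n)$ with $a_1\ge b_1$. Let $E=\sum'\sqrt x+(\delta-1)$, where $\sum'$ runs over all coordinates except $a_1$. By \eqref{eq:entropy} and Lemma~\ref{lem:sqrt}, $3\log D(\lambda)\ge\frac13E\log N$ with $N=n-1$, and $\log N\ge\frac12\log n$, so $\log D(\lambda)/\log n\ge E/18$. Moreover $E\ge1$, because either $\delta\ge2$, or $\delta=1$ and $b_1\ge1$. Hence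
\[
D(\lambda)^{-K/\log n}\le e^{-KE/18}\le e^{-K/36}\prod\nolimits'e^{-K\sqrt x/36}.
\]
Given $n$, the partition is determined by the sets $\{a_2,\dots,a_\delta\}$ and $\{b_1,\dots,b_\delta\}$. Summing over all pairs of finite sets of nonnegative integers bounds the sum by $2e^{-K/36}\prod_{x\ge0}(1+e^{-K\sqrt x/36})^2$. The product is largest at $K=1$, where it is finite because $\sum_xe^{-\sqrt x/36}<\infty$.
\end{proof}

\begin{lemma}[Comparison with the degree]\label{lem:compare}
For $n\ge101$ and $\lambda\vdash n$, $\ \log\dfrac{D(\lambda)}{d_\lambda}\le360\,\dfrac{\log D(\lambda)}{\log n}$.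
\end{lemma}

\begin{proof}
Let $h_j=a_j+b_j+1$, so $h_1>h_2>\cdots$ and $\sum h_j=n$. In (F1), for $i<j$ write $a_i+b_j+1=(a_i-a_j)+h_j$ and $a_j+b_i+1=(b_i-b_j)+h_j$. This gives
\[
\frac{D(\lambda)}{d_\lambda}=\frac{h_1}n\prod_{j\ge2}h_j\prod_{i<j}\Bigl(1+\frac{h_j}{a_i-a_j}\Bigr)\Bigl(1+\frac{h_j}{b_i-b_j}\Bigr).
\]
Use $a_i-a_j\ge j-i$, $b_i-b_j\ge j-i$, $\log(1+y)\le\sqrt y$, $\log h\le\sqrt h$ and $\sum_{k<j}k^{-1/2}\le2\sqrt j$:
\[
\log\frac{D(\lambda)}{d_\lambda}\le\sum_{j\ge2}\bigl(\sqrt{h_j}+4\sqrt{jh_j}\bigr)\le5\sum_{j\ge2}\sqrt{jh_j}.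
\]
If $\delta=1$ the sum is empty. Let $\delta\ge2$, $\varphi(x)=x\log(n/x)$, $\omega_j=\varphi(h_j)/\log n$ and $\Omega=\sum_{j\ge2}\omega_j$. We show that $\sum_{j\ge2}\sqrt{jh_j}\le12\,\Omega$ and $\Omega\le6\log D(\lambda)/\log n$.

For the first bound, note that $h_j\le n/2$ for $j\ge2$. The weight $\omega_j$ is comparable to $h_j$ only when $h_j$ is at most a power $n^{\kappa}$ with $\kappa<1$, so we split the indices $j\ge2$ into $J_1$, where $h_j>n^{3/4}$, and $J_2$, where $h_j\le n^{3/4}$. For $j\in J_1$, \eqref{eq:log} gives $\omega_j\ge n^{3/4}\log2/\log n\ge\frac14\sqrt n$, and $jh_j\le h_1+\dots+h_j\le n$, so $\sqrt{jh_j}\le4\omega_j$. For $j\in J_2$ we have $\omega_j\ge h_j/4$. For every $j\ge2$ we have $\omega_j\ge\frac14(\delta-j+1)$: on $J_2$ because $h_j\ge2(\delta-j)+1$, and on $J_1$ because $\delta\le\sqrt n$. Summing, $\Omega\ge\frac18\delta(\delta-1)\ge\frac1{16}\delta^2$. By Cauchy--Schwarz,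
\[
\sum_{j\in J_2}\sqrt{jh_j}\le\Bigl(\sum_{j\le\delta}j\Bigr)^{1/2}\Bigl(\sum_{j\in J_2}h_j\Bigr)^{1/2}\le\delta\sqrt{4\Omega}\le8\,\Omega .
\]

For the second bound, $\varphi$ is concave on $[0,n]$ with $\varphi(0)=0$, hence subadditive: $\varphi(h_j)\le\varphi(a_j)+\varphi(b_j)+\log n$. Let $N=n-1$. For $j\ge2$ a nonzero coordinate $x\in\{a_j,b_j\}$ satisfies $x\le\frac n2-1\le\frac N2$, so $\log\frac nx\le\log\frac Nx+\frac1N\le2\log\frac Nx$. Also $\log n\le2\log N$. Thus $\sum_{j\ge2}\varphi(h_j)$ is at most twice the left side of \eqref{eq:entropy}, that is, at most $6\log D(\lambda)$.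
\end{proof}

\section{The character bound}\label{sec:bound}

We first show that cycles of length at least $3$ are free for all partitions. The new feature compared with hooks is type (3). It appears only when $\delta\ge2$, and then the coordinates have sum $m-\delta<N$, which leaves room to pay for it.

\begin{lemma}\label{lem:longcycles}
There is a universal $C_2$ such that for all $s\in[0.36,0.5]$, $m\ge0$, $\lambda\vdash m$ and $\rho\in\mathfrak S_m$ without cycles of length $1$ or $2$, we have $|\chi^\lambda(\rho)|\le C_2D(\lambda)^s$.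
\end{lemma}

\begin{proof}
Since $3\cdot0.36>1$, there is $m_0\ge6$ such that $\bigl[\frac12(m-1)(m-2)(m-3)\bigr]^{0.36}\ge2(m-1)$ for all $m\ge m_0$. Take $C_2=m_0!$ and induct on $m$. If $m<m_0$, then $|\chi^\lambda(\rho)|\le d_\lambda\le C_2$ and $D(\lambda)\ge1$. Let $m\ge m_0$. If $\rho$ is an $m$-cycle, (F2) gives $|\chi^\lambda(\rho)|\le1$. Otherwise $\rho$ has at least two cycles, so it has an $\ell$-cycle with $3\le\ell\le m-3$. By \eqref{eq:step} and the induction hypothesis it suffices to show $\Phi_\ell(\lambda)\le1$. Let $N=m-1$. Since $\ell s\ge1$, types (1) and (2) contribute at most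
\[
\sum_{x\in\mathcal F(\lambda)}\Bigl(\frac xN\Bigr)^{\ell s}\le\sum_{x\in\mathcal F(\lambda)}\frac xN=\frac{m-\delta}{m-1}=1-\frac{\delta-1}{m-1}.
\]
Type (3) contributes nothing if $\delta=1$. If $\delta\ge2$, then $2\le\ell-1\le m-4$ gives $\binom{m-2}{\ell-1}\ge\binom{m-2}2$, so the contribution is at most $\delta\bigl[(m-1)\binom{m-2}2\bigr]^{-s}\le\frac\delta{2(m-1)}\le\frac{\delta-1}{m-1}$.
\end{proof}

\begin{proposition}\label{prop:char}
There is a universal $C_3$ such that the following holds. Let $1\le t\le0.14\log n$ and let $\mathcal C$ be a class of $\mathfrak S_n$ with $f_1e^t\le\sqrt n$ and $f_2e^{2t}\le n$. Then for all $\lambda\vdash n$,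
\[
|\chi^\lambda(\mathcal C)|\le C_3\,D(\lambda)^{\frac12-\frac{t-48}{\log n}}\qquad\text{and}\qquad w_\lambda^2\le C_3^4\,D(\lambda)^{-K/\log n},\quad K=4t-912 .
\]
\end{proposition}

\begin{proof}
The upper bound on $t$ places $s=\frac12-\frac t{\log n}$ in $[0.36,0.5]$, the range of Lemma~\ref{lem:longcycles}; together with $t\ge1$ it forces $n>1000$. We remove from $\sigma\in\mathcal C$ first the fixed points, then the $2$-cycles, and apply Lemma~\ref{lem:longcycles} to what remains. The order matters: the excess costs are small only while the partition is large. Since $t\ge1$, we have $f_1+2f_2\le\sqrt n/e+2n/e^2\le n/2$, so every removal is applied to a partition $\nu\vdash m$ with $n/2\le m\le n$. For such $m$, with $N=m-1$,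
\[
N\ge100,\qquad N-1\ge n/4,\qquad\log N\ge\tfrac12\log n .
\]
Let $L=\log D(\lambda)/\log n$. We claim that every $\nu\vdash m$ with $n/2\le m\le n$ and $D(\nu)\le D(\lambda)$ satisfies $\Phi_1(\nu)\le1+\eta_1$ and $\Phi_2(\nu)\le1+\eta_2$, where
\[
\eta_1=\frac{e^t}{\sqrt n}\,(36L+2),\qquad\eta_2=\frac{e^{2t}}n\,(12L+8).
\]

\emph{Fixed points.} For $1\le y\le n$ we have $y^{-s}=y^{-1/2}y^{t/\log n}\le e^ty^{-1/2}$. Type (3) occurs at most once, with ratio at most $1/N$, and contributes at most $N^{-s}\le e^tN^{-1/2}\le2e^t/\sqrt n$. One largest coordinate contributes at most $1$. Every other coordinate $x\ge1$ is at most $N/2$ and contributes at most $(N/x)^{-s}\le e^tN^{-1/2}\sqrt x$. By Lemma~\ref{lem:sqrt} and \eqref{eq:entropy} these contributions add up to at most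
\[
e^tN^{-1/2}\,\frac{9\log D(\nu)}{\log N}\le\frac{2e^t}{\sqrt n}\cdot18L .
\]

\emph{Two-cycles.} Here the exponent $2s=1-\frac{2t}{\log n}$ is just below $1$, and we compare with the exponent $1$ of Lemma~\ref{lem:longcycles}. A coordinate $x\ge1$, with $\theta=x/N\in[\frac1n,1]$, contributes at most $\theta^{2s}=\theta\,e^{2ty}$ where $y=\log(1/\theta)/\log n\in[0,1]$. By convexity $e^{2ty}\le1+(e^{2t}-1)y$. So, by \eqref{eq:entropy}, types (1) and (2) contribute at most
\[
\sum\theta+\frac{e^{2t}}{\log n}\sum\theta\log\frac1\theta\le1+\frac{e^{2t}}{\log n}\cdot\frac{3\log D(\nu)}N\le1+\frac{12e^{2t}}n\,L .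
\]
Type (3) occurs at most twice, each time with contribution at most $((m-1)(m-2))^{-s}\le(m-2)^{-2s}\le e^{2t}/(m-2)\le4e^{2t}/n$. This proves the claim.

Let $\sigma_0=\sigma,\sigma_1,\dots,\sigma_J$, with $J=f_1+f_2$, be the permutations obtained by deleting the short cycles one at a time, let $\sigma_j\in\mathfrak S_{m_j}$, and let $\ell_j\in\{1,2\}$ be the length of the $j$th deleted cycle. By downward induction on $j$, every $\nu\vdash m_j$ with $D(\nu)\le D(\lambda)$ satisfies $|\chi^\nu(\sigma_j)|\le C_2D(\nu)^s\prod_{i>j}(1+\eta_{\ell_i})$. The case $j=J$ is Lemma~\ref{lem:longcycles}, and the step is \eqref{eq:step}, since $D$ does not increase under removal. For $j=0$ the hypotheses on $f_1,f_2$ enter: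
\[
|\chi^\lambda(\sigma)|\le C_2D(\lambda)^s\exp(f_1\eta_1+f_2\eta_2)\le C_2D(\lambda)^se^{48L+10}=C_2e^{10}D(\lambda)^{s+48/\log n}.
\]
This is the first bound, with $C_3=C_2e^{10}$. By Lemma~\ref{lem:compare},
\[
w_\lambda^2=\frac{\chi^\lambda(\mathcal C)^4}{d_\lambda^2}\le C_3^4\Bigl(\frac{D(\lambda)}{d_\lambda}\Bigr)^2D(\lambda)^{-\frac{4(t-48)}{\log n}}\le C_3^4\,D(\lambda)^{\frac{720+192-4t}{\log n}}.\qedhere
\]
\end{proof}

\section{The mixing criterion}\label{sec:criterion}

\subsection{Sufficiency and Corollary~\ref{cor:two}}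

Suppose $\varepsilon_n=\max(f_1/\sqrt n,f_2/n)\to0$, and let $t_n=\min(\frac12\log\frac1{\varepsilon_n},0.14\log n)$, with $\log\frac10=+\infty$. Then $t_n\to\infty$, and for large $n$ we have $f_1e^{t_n}/\sqrt n\le\varepsilon_n^{1/2}\le1$, $f_2e^{2t_n}/n\le1$ and $4t_n-912\ge1$. Proposition~\ref{prop:char} and Lemma~\ref{lem:sum} give
\[
\Sigma(\mathcal C^{(n)})\le C_1C_3^4\,e^{-(4t_n-912)/36}\to0 .
\]
By \eqref{eq:L2}, this proves Corollary~\ref{cor:two}, and the case $\mathcal C'^{(n)}=\mathcal C^{(n)}$ is the ``if'' part of Theorem~\ref{thm:main}.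

\subsection{Necessity}

By \eqref{eq:moments} the first two moments of $X$ detect $u$ and $\alpha$. The difficulty is that $X$ is unbounded, so convergence in total variation does not by itself give convergence of moments. A uniform bound on the fourth moment repairs this; it requires $f_1=O(\sqrt n)$, which we obtain first by a direct argument. We work along an arbitrary sequence of degrees, for use in Section~\ref{sec:asymp}.

\begin{proposition}\label{prop:nec}
Let $n$ run through a sequence tending to infinity, with a class $\mathcal C$ of $\mathfrak S_n$ given for each term. If $d_{\mathrm{TV}}(P_{\mathcal C},U)\to0$, then $f_1=o(\sqrt n)$ and $f_2=o(n)$ along the sequence.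
\end{proposition}

\begin{proof}
\emph{Step 1: $f_1=O(\sqrt n)$.} Otherwise $\bar m=f_1^2/n\to\infty$ along a subsequence. The fixed-point sets of $\sigma_1,\sigma_2$ are independent uniform $f_1$-subsets of $[n]$. The size $W$ of their intersection has $\mathbb EW=\bar m$ and
\[
\mathbb E\,W(W-1)=\frac{f_1^2(f_1-1)^2}{n(n-1)}\le\bar m^2,
\]
where $\frac{(f_1-1)^2}{n-1}\le\frac{f_1^2}n$ is equivalent to $f_1^2+n\le2f_1n$, true for $1\le f_1\le n$. So $\mathrm{Var}\,W\le\bar m$. Since $X(\sigma_1\sigma_2)\ge W$, Chebyshev's inequality gives $P(X\ge\bar m/2)\ge1-4/\bar m$, while Markov's inequality gives $U(X\ge\bar m/2)\le2/\bar m$. The distance then tends to $1$ along the subsequence, a contradiction. Hence $f_1\le A\sqrt n$ for a constant $A\ge1$.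

\emph{Step 2: fourth moments.} Let $\lambda_1=n-r$ with $1\le r\le4$ and $n\ge8$. Each product in Lemma~\ref{lem:long}(b) is at most $A^{k_1}n^{k_1/2+\sum_{i\ge2}k_i}\le A^4n^{r/2}$, because $f_i\le n$ and $\frac12k_1+\sum_{i\ge2}k_i\le\frac12\sum_iik_i$. With Lemma~\ref{lem:long}(c) this gives $w_\lambda\le CA^8$; also $w_{(n)}=1$. Now $X^4$ is the permutation character on $[n]^4$. Each orbit is isomorphic to the set of $j$-tuples of distinct points for some $j\le4$, so by (F4) $X^4=\sum m_\lambda\chi^\lambda$ with $n-\lambda_1\le4$. Moreover $\sum m_\lambda^2=\langle X^4,X^4\rangle$ is the number of orbits on $[n]^8$, at most the number of set partitions of an $8$-element set. By \eqref{eq:fourier}, $\mathbb E_PX^4=\sum m_\lambda w_\lambda\le B$ and $\mathbb E_UX^4=m_{(n)}\le B$, with $B$ depending only on $A$.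

\emph{Step 3: convergence of moments.} Let $k\in\{1,2\}$ and $T\ge1$. The function $X^k\mathbf 1_{X\le T}$ takes values in $[0,T^2]$, and $X^k\mathbf 1_{X>T}\le X^4/T^2$. Hence
\[
|\mathbb E_PX^k-\mathbb E_UX^k|\le T^2d_{\mathrm{TV}}(P,U)+2B/T^2 .
\]
Letting $n\to\infty$ and then $T\to\infty$, the left side tends to $0$. By \eqref{eq:moments}, $u\to0$ and $3u+\alpha+\beta\to0$. The first limit gives $f_1=o(\sqrt n)$. Since $u,\alpha,\beta\ge0$, the second gives $\alpha\to0$, that is $f_2+\frac12f_1(f_1-3)=o(n)$ by \eqref{eq:ab}, and so $f_2=o(n)$.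
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. Proposition~\ref{prop:nec} also has a uniform form.

\begin{corollary}\label{cor:unif}
For each $\kappa>0$ there are $d_0>0$ and $n_1$ such that $n\ge n_1$ and $u+v\ge\kappa$ imply $d_{\mathrm{TV}}(P_{\mathcal C},U)\ge d_0$.
\end{corollary}

\begin{proof}
Otherwise, for each $k$ there are $n\ge k$ and a class of $\mathfrak S_n$ with $u+v\ge\kappa$ and distance less than $1/k$. Along this sequence Proposition~\ref{prop:nec} gives $u+v\to0$, a contradiction.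
\end{proof}

\section{The distance to first order}\label{sec:asymp}

We prove Theorem~\ref{thm:quant} by showing that the density of $P$ with respect to $U$ is, up to a small error in $L^2(U)$, a polynomial in $X$, and then replacing $X$ by $Z$.

\begin{lemma}\label{lem:poisson}
For $n\ge2$, $\ \displaystyle\sum_{k\ge0}(1+k^2)\Bigl|U(X=k)-\frac1{e\,k!}\Bigr|\le\frac Cn$.
\end{lemma}

\begin{proof}
Let $\mathcal D_m$ be the number of derangements of $m$ points. By inclusion--exclusion $\mathcal D_m=m!\sum_{i\le m}(-1)^i/i!$, so $|\mathcal D_m-m!/e|\le1$. If $J$ is the all-ones $m\times m$ matrix, $\det(J-I)$ is the number of even minus the number of odd derangements; the eigenvalues are $m-1$ once and $-1$ with multiplicity $m-1$, so it equals $(-1)^{m-1}(m-1)$, also for $m=0$. An even permutation with $k$ fixed points is a $k$-subset together with an even derangement of the other $m=n-k$ points. Hence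
\[
U(X=k)=\frac2{n!}\binom nk\frac{\mathcal D_m+(-1)^{m-1}(m-1)}2=\frac{\mathcal D_m+(-1)^{m-1}(m-1)}{k!\,m!},
\]
which differs from $\frac1{e\,k!}$ by at most $\frac{n+1}{k!\,(n-k)!}$. The sum in the lemma is therefore at most $\frac{(1+n^2)(n+1)2^n}{n!}+\sum_{k>n}\frac{1+k^2}{k!}\le\frac Cn$.
\end{proof}

Next, $\psi$ has the order of $u+v$:
\begin{equation}\label{eq:psi}
\frac{u+v}{4e}\le\psi(u,v)\le2(u+v).
\end{equation}
The upper bound follows from the triangle inequality and Example~\ref{ex:sharp}. For the lower bound keep the events $Z=0$ and $Z=1$, each of probability $1/e$: $\psi\ge\frac1{2e}(|2v-u|+2v)\ge\frac1{2e}\max(u,2v)$.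

\begin{proof}[Proof of Theorem~\ref{thm:quant}(1)]
Let $\varepsilon_1=f_1/\sqrt n$ and $\varepsilon_2=f_2/n=\sqrt v$. From $f_1^2\le2(f_1-1)^2+2$ we get $\varepsilon_1^2\le2u+\frac2n$. Put
\[
t=\min\Bigl(\log\frac1{\varepsilon_1},\ \frac12\log\frac1{\varepsilon_2},\ 0.14\log n\Bigr),\qquad K=4t-912 ,
\]
and fix universal constants $\kappa_0\in(0,1]$ and $n_0$ such that $u+v<\kappa_0$ and $n>n_0$ imply $K\ge1$ (which forces $n>1000$). Outside this range the claim is trivial. Indeed $|d_{\mathrm{TV}}-\psi|\le1+2(u+v)$ by \eqref{eq:psi}; this is at most $C(u+v)^{3/2}$ if $u+v\ge\kappa_0$, and at most $C/n$ if $n\le n_0$, since $u\le n-1$ and $v\le1$. From now on $u+v<\kappa_0$ and $n>n_0$.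

\emph{Decomposition.} Let $F=\frac{n!}2P$ be the density of $P$ with respect to $U$ on $\mathfrak A_n$, so $d_{\mathrm{TV}}(P,U)=\frac12\mathbb E_U|F-1|$ and $F=\frac12\sum_\lambda w_\lambda\chi^\lambda$. We sort partitions by $r(\lambda)=n-\max(\lambda_1,\lambda_1')$. Those with $r\le2$ are $(n)$, $(n-1,1)$, $(n-2,2)$, $(n-2,1,1)$ and their transposes, eight distinct partitions, and $\lambda,\lambda'$ contribute equally on $\mathfrak A_n$. With \eqref{eq:sum2} and $q(z)=u(z-1)+2v(z^2-3z+1)$,
\[
F-1-q(X)=(\alpha-2v)\chi^{(n-2,2)}+(\beta-2v)\chi^{(n-2,1,1)}+R,\qquad R=\frac12\sum_{r(\lambda)\ge3}w_\lambda\chi^\lambda .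
\]

\emph{The terms $\alpha-2v$ and $\beta-2v$.} Write $\alpha=\frac{2(f_2+\Delta)^2}{n(n-3)}$ with $\Delta=\frac12f_1(f_1-3)$, so $|\Delta|/n\le C(f_1^2+1)/n\le C(u+\frac1n)$. Then
\[
|\alpha-2v|=\Bigl|\frac{4f_2\Delta+2\Delta^2}{n(n-3)}+\frac{6v}{n-3}\Bigr|\le C\Bigl(\sqrt v\,\bigl(u+\tfrac1n\bigr)+\bigl(u+\tfrac1n\bigr)^2+\tfrac vn\Bigr)\le C\bigl((u+v)^{3/2}+\tfrac1n\bigr),
\]
using $u+v\le1$. The same bound holds for $\beta=\frac{2(f_2+\Delta')^2}{(n-1)(n-2)}$, where $\Delta'=-\frac12(f_1-1)(f_1-2)$ and $\frac{n^2}{(n-1)(n-2)}=1+O(\frac1n)$. Both characters have norm $1$ in $L^2(U)$, since $\mathbb E_U[(\chi^\lambda)^2]=\langle\chi^\lambda,(1+\mathrm{sgn})\chi^\lambda\rangle=1+\langle\chi^\lambda,\chi^{\lambda'}\rangle=1$ for $\lambda\ne\lambda'$.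

\emph{The remainder $R$.} The coefficients of $R$ are invariant under $\lambda\leftrightarrow\lambda'$, so the formula for $R$, read on $\mathfrak S_n$, vanishes at odd permutations. Hence $\mathbb E_UR^2=2\langle R,R\rangle=\frac12\sum_{r(\lambda)\ge3}w_\lambda^2$. We need this sum to be $O((u+v)^3+n^{-2})$, much more than Lemma~\ref{lem:sum} gives directly. The gain comes from the fact that $D(\lambda)$ is at least of order $n^{r}$ for small $r$. For $r\ge4$ this suffices even when $t$ is capped at $0.14\log n$; the case $r=3$ we treat by hand.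

There are six partitions with $r(\lambda)=3$, and by transposition we may take $\lambda_1=n-3$. The products in Lemma~\ref{lem:long}(b) are $1,f_1,f_1^2,f_1^3,f_2,f_1f_2,f_3$, each at most $\max(f_1^3,f_1f_2,n)$. With Lemma~\ref{lem:long}(c),
\[
w_\lambda\le Cn^{-3}\bigl(f_1^6+f_1^2f_2^2+n^2\bigr)=C\bigl(\varepsilon_1^6+\varepsilon_1^2\varepsilon_2^2+\tfrac1n\bigr)\le C\bigl((u+v)^2+\tfrac1n\bigr).
\]

Let $r=r(\lambda)\ge4$. The largest coordinate is $n-1-r$, so the multinomial coefficient $D(\lambda)$ is at least $\binom{n-1}r$. Also $r\le n-5$, for otherwise $\lambda_1,\lambda_1'\le4$ and $n\le16$. So $D(\lambda)\ge\binom{n-1}4\ge c'n^4$ with a universal $c'\in(0,1]$. By the choice of $t$, Proposition~\ref{prop:char} applies. We use one unit of $K$ for summability (Lemma~\ref{lem:sum} with exponent $1$) and the rest for decay: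
\[
\sum_{r(\lambda)\ge4}w_\lambda^2\le C_3^4\,(c'n^4)^{-\frac{K-1}{\log n}}\sum_{\lambda\ne(n),(1^n)}D(\lambda)^{-\frac1{\log n}}\le Ce^{-4K}\le Ce^{-16t},
\]
where the power of $c'$ is bounded because $K\le0.56\log n$. The square root is at most $Ce^{-8t}\le C(\varepsilon_1^8+\varepsilon_2^4+n^{-1.12})\le C((u+v)^2+\frac1n)$.

\emph{Conclusion.} Bounding $L^1(U)$ norms by $L^2(U)$ norms, the last two paragraphs give $\mathbb E_U|F-1-q(X)|\le C((u+v)^{3/2}+\frac1n)$. Since $u,v\le1$ we have $|q(k)|\le C(1+k^2)$, so Lemma~\ref{lem:poisson} gives $\bigl|\mathbb E_U|q(X)|-\mathbb E|q(Z)|\bigr|\le C/n$. As $\psi(u,v)=\frac12\mathbb E|q(Z)|$, part (1) follows.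
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(2)]
If $u+v\le1$, the upper bound follows from part (1) and \eqref{eq:psi}; otherwise $d_{\mathrm{TV}}\le1\le u+v$. For the lower bound let $C'$ be the constant of part (1) and choose $\kappa>0$ with $C'\kappa^{1/2}\le\frac1{8e}$. If $u+v\le\kappa$, part (1) and \eqref{eq:psi} give $d_{\mathrm{TV}}\ge\frac{u+v}{8e}-\frac{C'}n$. If $u+v>\kappa$, part (1) carries no information, and Corollary~\ref{cor:unif} gives $d_{\mathrm{TV}}\ge d_0\ge d_0\min(1,u+v)$ for $n\ge n_1$. Take $c=\min(\frac1{8e},d_0)$ and $C\ge\max(C',cn_1)$; for $n<n_1$ the claimed lower bound is then at most $0$.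
\end{proof}

\begin{thebibliography}{9}

\bibitem{JK} James and Kerber, \emph{The Representation Theory of the Symmetric Group}.

\bibitem{Mac} Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{TT} Lucas Teyssier and Paul Th\'evenin, \emph{Characters of symmetric groups: sharp bounds on virtual degrees and the Witten zeta function}, arXiv:2411.04347 (2024).

\end{thebibliography}
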